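# Stein threefolds that agree along the boundary and differ inside

## 1. Theorems A and B

**Theorem A.** There are compact connected simply connected Stein threefolds $(X_i,J_i,\rho_i)$, $i=1,2$, with $\lambda_i=d^c_{J_i}\rho_i$ and $c_1(X_i)=0$, such that:

1. there is an orientation-preserving diffeomorphism $f:X_1\to X_2$ (so $f^*c_1=c_1$), and moreover $f^*J_2$ is homotopic to $J_1$ through almost complex structures;
2. there is a diffeomorphism $g:\partial X_1\to\partial X_2$ with $g^*(\lambda_2|_{\partial X_2})=\lambda_1|_{\partial X_1}$;
3. $(X_1,d\lambda_1)$ and $(X_2,d\lambda_2)$ are not symplectomorphic;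
4. no diffeomorphism $\Phi:X_1\to X_2$ pulls back the Weinstein structure of $X_2$ to one that is Weinstein homotopic to that of $X_1$.

**Theorem B.** For every $N\ge 2$ there are $N$ compact connected simply connected Stein threefolds with $c_1=0$ that pairwise satisfy 1–4.

The problem comes from Nobuo Iida, "Stein structures not determined by the contact boundary", arXiv:2608.09361 (2026). In plain words: suppose we are given everything a Stein domain shows on its boundary, even the contact form itself and not just the contact structure, and we are also given the smooth manifold inside and its first Chern class. Is the symplectic manifold inside then determined? Theorem A says no in real dimension six. The diffeomorphism $g$ is not required to be the restriction of $f$.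

## 2. Stein domains, Liouville domains, Weinstein structures

We write $d^cf=-df\circ J$, so $f$ is strictly plurisubharmonic (psh) exactly when $dd^cf(u,Ju)>0$ for all $u\neq0$.

**Definition (compact Stein manifold).** A compact Stein manifold of complex dimension $n$ is a triple $(X,J,\rho)$: a compact connected smooth $2n$-manifold $X$ with boundary, an integrable complex structure $J$, and a strictly psh function $\rho$ that has $\partial X$ as its regular maximal level set. A Stein threefold is the case $n=3$. We put $\lambda=d^c\rho$ and $\omega=d\lambda$.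

Example: the unit ball in $\mathbb C^n$ with $\rho=|z|^2$. Since $d^c\log r=d\theta$ in polar coordinates on $\mathbb C$, we get $\lambda=\sum 2r_j^2\,d\theta_j$ and $\omega=4\sum dx_j\wedge dy_j$, and $\lambda$ restricts to the standard contact form on the sphere, up to the factor 2.

**Definition (Liouville domain structure).** On a compact manifold $X$ this is a 1-form $\lambda$ such that $d\lambda$ is symplectic and the Liouville field $Z$, given by $\iota_Zd\lambda=\lambda$, points outwards along $\partial X$. A homotopy of such structures is a path of them. In dimension six, $\iota_Z\omega^3=3\lambda\wedge\omega^2$, so the boundary condition says $\lambda\wedge(d\lambda)^2|_{\partial X}>0$.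

A compact Stein manifold is a Liouville domain: with $\mathsf g(u,w)=\omega(u,Jw)$ one has $\mathsf g(Z,u)=\lambda(Ju)=d\rho(u)$, so $Z=\nabla\rho$ and $d\rho(Z)=|Z|^2>0$ on $\partial X$. In particular $\lambda|_{\partial X}$ is a contact form.

**Definition (Weinstein structure).** A Weinstein domain is a Liouville domain with a Morse function $\phi$ for which $Z$ is gradient-like and $\partial X$ is the regular maximal level. A Weinstein homotopy is a path of such structures, with birth–death critical points of $\phi$ allowed. After a small Morse perturbation of $\rho$, a compact Stein manifold has the associated Weinstein structure $(\omega,\nabla\rho,\rho)$, well defined up to Weinstein homotopy.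

We use Gray's theorem freely: a smooth path of contact structures on a closed manifold is induced by an isotopy. We also use two textbook facts.

**Fact 1.** A Morse strictly psh function in complex dimension $n$ has critical points of index at most $n$. Indeed, a negative definite subspace of the Hessian of real dimension $>n$ would contain a complex line, and on that line $\mathrm{Hess}(u,u)+\mathrm{Hess}(Ju,Ju)$, a positive multiple of $dd^cf(u,Ju)$, would be negative.

**Fact 2 (Lefschetz).** Let $Y$ be a smooth ample divisor in a smooth projective threefold $Z$. Then $Z$ arises from a tubular neighbourhood of $Y$ by attaching handles of index $\ge3$. So $Y\to Z$ is bijective on $\pi_0$ and $\pi_1$ and onto on $H_2$. Indeed, if $s$ cuts out $Y$ and the metric has positive curvature, $-\log|s|^2$ is a strictly psh exhaustion of $Z\setminus Y$ without critical points near $Y$; make it Morse, apply Fact 1, and turn the handles upside down.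

## 3. Complex dimension one: total area decides

The smallest case can be settled by hand, and the answer there is negative. Let $X_1,X_2$ be compact connected Stein manifolds of complex dimension one with $g^*\lambda_2=\lambda_1$ on the boundary and with a diffeomorphism $f:X_1\to X_2$. The boundary orientation is the one for which $\lambda_i>0$, so $g$ preserves it and
$$\int_{X_1}d\lambda_1=\int_{\partial X_1}\lambda_1=\int_{\partial X_2}\lambda_2=\int_{X_2}d\lambda_2 .$$
Composing with an orientation-reversing self-diffeomorphism of $X_1$ if needed, we may take $f$ orientation preserving. Then $f^*d\lambda_2-d\lambda_1$ has integral zero, so it vanishes in $H^2(X_1,\partial X_1;\mathbb R)=\mathbb R$ and equals $d\beta$ with $\beta|_{\partial X_1}=0$. In Moser's method the field $v_t$ with $\iota_{v_t}\omega_t=-\beta$ satisfies $\omega_t(v_t,w)=0$ for $w$ tangent to $\partial X_1$, so $v_t$ is tangent to the boundary. Its flow exists and makes $X_1,X_2$ symplectomorphic. So in complex dimension one no such pair exists, and an example needs an invariant subtler than volume.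

## 4. Two fillings of one contact manifold, and a swap

The natural start is to look for one contact manifold with two different Stein fillings. Affine varieties supply candidates. If a smooth surface $S$ is an ample divisor in two projective threefolds $V,V'$ with the same normal bundle, then $V\setminus S$ and $V'\setminus S$ are affine, and the contact structure at infinity depends only on $S$ and its normal bundle (Section 8). The sextic del Pezzo surface $S$ sits like this in $V=(\mathbb P^1)^3$ and in the flag threefold $V'$ (Section 5).

Let us test this pair, with $M=K_S^{-1}$ as normal bundle. As we shall see, $\chi(V)=8$, $\chi(V')=6$, $\chi(S)=6$, and $b_2(V\setminus S)=2$, $b_2(V'\setminus S)=1$. Both complements have the homotopy type of a complex of dimension $\le3$ with $b_1=0$, so from $\chi=1+b_2-b_3$ we get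
$$\chi(V\setminus S)=2,\quad b_3(V\setminus S)=1;\qquad \chi(V'\setminus S)=0,\quad b_3(V'\setminus S)=2 .$$
So the two fillings are not even diffeomorphic. They answer a different, easier question: $f$ is missing.

The way past this is to use two such pairs and cross them. Suppose that for each $e\ge3$ we have fillings $P_e,Q_e$ of one contact manifold $N_e$ with $b_2(P_e)=2$, $b_2(Q_e)=1$ and $b_3(Q_e)=b_3(P_e)+3$. For $e\ne e'$ take boundary connected sums
$$X_1=P_e\natural Q_{e'},\qquad X_2=Q_e\natural P_{e'}.$$
Both have the boundary $N_e\# N_{e'}$, both have $b_2=3$, and both have $b_3=b_3(P_e)+b_3(P_{e'})+3$. The differences have cancelled, and we shall show that the two sums are diffeomorphic. (For $e=e'$ the swap changes nothing.) It remains to tell them apart symplectically, that is, to see that in $X_1$ the piece with $b_2=2$ has third Betti number $b_3(P_e)$, while in $X_2$ it has $b_3(P_{e'})$.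

Symplectic cohomology comes with a map $c^*:H^*(X)\to SH^*(X)$. If $c^*$ is injective in degrees $\le3$, its ranks alone do not help: they are $b_2$ and $b_3$, equal for $X_1$ and $X_2$. The ring structure does help. If $SH^0$ of each piece is the field $k$, then $SH^0(X_i)\cong k\times k$, and its two primitive idempotents $(1,0)$, $(0,1)$ recover the two pieces.

This asks the pieces to satisfy $SH^0=k\cdot1$ and $c^*$ injective in degrees $\le 3$. For the test pair $V\setminus S$ the index estimate of Section 13 gives no such thing: there $K_S=M^{-1}$, and the generators from $m$-fold Reeb orbits are only located in degrees between $-2m$ and $6-2m$, a range that includes degrees $-1,0,1,2$. We want $K=M^{e-1}$ with $e-1$ large and positive. A double cover branched over a high multiple of $L$ achieves this, and it provides infinitely many pairs as well.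

## 5. One sextic del Pezzo surface in $(\mathbb P^1)^3$ and in the flag threefold

**Step 1. The two embeddings.** This step defines the surface twice. Let $V=(\mathbb P^1)^3$ with coordinates $[x_i:y_i]$, $L=\mathcal O(1,1,1)$, and $S=\{x_1x_2x_3=y_1y_2y_3\}\in|L|$. In the affine charts $S$ is, up to symmetry, $x_1x_2x_3=1$, or $x_1x_2=y_3$, or $x_1=y_2y_3$; so $S$ is smooth.

Let $V'=\{u_0v_0+u_1v_1-2u_2v_2=0\}\subset\mathbb P^2\times\mathbb P^2$. The bilinear form is nondegenerate, so $V'$ is smooth and isomorphic to the flag threefold. Let $L'=\mathcal O(1,1)|_{V'}$ and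
$$S'=V'\cap\{u_0v_0=u_1v_1\}=\{u_0v_0=u_1v_1=u_2v_2\}\in|L'|.$$
In the chart $u_0=v_1=1$ the equations are $v_0=u_1=u_2v_2$, a graph; in the chart $u_0=v_0=1$ they are $u_1v_1=u_2v_2=1$. By symmetry $S'$ is smooth.

**Lemma 3.** $S'\cong S$.

**Step 2. Proof of Lemma 3.** We write down a bijective morphism. Put
$$p_1=[u_0:u_1]=[v_1:v_0],\qquad p_2=[u_1:u_2]=[v_2:v_1],\qquad p_3=[u_2:u_0]=[v_0:v_2].$$
The two expressions agree because $u_0v_0=u_1v_1=u_2v_2$. One of them always makes sense: if, say, $u_0=u_1=0$, then $u_2\ne0$ and $u_2v_2=u_0v_0=0$, so $v_2=0$ and $(v_0,v_1)\ne0$. We get a morphism $S'\to(\mathbb P^1)^3$.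

Where all $u_i,v_i$ are nonzero we have $v_i\propto u_i^{-1}$, and the map is $u\mapsto(u_0/u_1,u_1/u_2,u_2/u_0)$, a bijection onto $\{p_1p_2p_3=1\}\cap(\mathbb C^*)^3$. Elsewhere on $S'$ the common value $u_iv_i$ is $0$: if some coordinate vanishes, so does the common value. Hence $u,v$ have disjoint nonempty supports in $\{0,1,2\}$, and one of the supports is a single index. So the rest of $S'$ is the union of six lines $\{v=\mathbf e_i,u_i=0\}$ and $\{u=\mathbf e_i,v_i=0\}$, where $\mathbf e_i$ are the coordinate points. It has dimension one, so the open part is dense and the image lies in $S$. The six lines go isomorphically to lines as follows.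

| line in $S'$ | image | line in $S'$ | image |
|---|---|---|---|
| $v=\mathbf e_0$ | $p_1=0,\ p_3=\infty$ | $u=\mathbf e_0$ | $p_3=0,\ p_1=\infty$ |
| $v=\mathbf e_1$ | $p_2=0,\ p_1=\infty$ | $u=\mathbf e_1$ | $p_1=0,\ p_2=\infty$ |
| $v=\mathbf e_2$ | $p_3=0,\ p_2=\infty$ | $u=\mathbf e_2$ | $p_2=0,\ p_3=\infty$ |

These are all six lines $\{p_i=0,p_j=\infty\}$, $i\ne j$, and they make up the rest of $S$, since if one side of $x_1x_2x_3=y_1y_2y_3$ vanishes, so does the other. In $S'$ the lines meet exactly in the corners $(u,v)=(\mathbf e_j,\mathbf e_i)$, $i\neq j$. For $(j,i)=(1,0),(2,0),(0,1),(2,1),(0,2),(1,2)$ these go to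
$$(0,\infty,\infty),\ (0,0,\infty),\ (\infty,0,0),\ (\infty,0,\infty),\ (\infty,\infty,0),\ (0,\infty,0),$$
which are the six distinct corners of the hexagon in $S$. So the morphism is bijective. A bijective morphism between smooth projective surfaces over $\mathbb C$ is an isomorphism by Zariski's main theorem. $\square$

From now on $S'=S$.

**Step 3. Numbers.** We collect what later computations need. Since $K_V=-2L$ and $K_{V'}=-2L'$ (for $V'$: $(-3,-3)+(1,1)$), adjunction gives $L|_S\cong K_S^{-1}\cong L'|_S$; fix these isomorphisms. Both threefolds are simply connected, with $H_2(V)=\mathbb Z^3$, $c_1(L)=(1,1,1)$ and $H_2(V')=\mathbb Z^2$, $c_1(L')=(1,1)$ (Lefschetz in $\mathbb P^2\times\mathbb P^2$). Moreover $\chi(V)=8$; $\chi(V')=6$, as $V'$ is a $\mathbb P^1$-bundle over $\mathbb P^2$; and $\chi(S)=6$, from a torus $(\mathbb C^*)^2$ and a hexagon of six spheres with six corners. Also $L^3=6$, and $L'^3=(h+k)^4=6$ on $\mathbb P^2\times\mathbb P^2$ with $h,k$ the hyperplane classes; hence $K_S^2=6$. Finally $c_2\cdot L=12$ in both cases. On $V$ we have $c_2=4(ab+bc+ca)$, with $a,b,c$ the point classes of the factors.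 On $V'$, expanding $(1+h)^3(1+k)^3/(1+h+k)$ gives $c_2=h^2+5hk+k^2$, and $(h^2+5hk+k^2)(h+k)^2=12$.

## 6. Double covers that make the canonical bundle positive

Fix $e\ge3$ and $D=2e$. The aim is to replace $(V,V',S)$ by double covers $(\hat V,\hat V',\hat S)$ that still share one surface.

**Step 1. A common branch curve.** We need branch divisors in $V$ and $V'$ that meet $S$ in the same curve. Since $K_S^{-1}=L|_S$ is very ample, choose $\gamma\in H^0(S,K_S^{-D})$ vanishing transversally along a smooth curve $B$. We have $(D-1)L=K_V+(D+1)L$, so $H^1(V,(D-1)L)=0$ by Kodaira, and $\gamma$ lifts to $\tilde\gamma\in H^0(V,DL)$. Let $s$ cut out $S$. Consider the linear system of the sections $t\tilde\gamma+sh$, $h\in H^0(V,(D-1)L)$. Since $(D-1)L$ is globally generated, the base locus is $S\cap\{\tilde\gamma=0\}=B$. By Bertini a general member is smooth off $B$; at points of $B$ every member with $t\neq0$ is smooth, because its restriction $t\gamma$ to $S$ has nonzero differential there. Normalizing $t=1$, we get a smooth surface $\mathcal B=\{\gamma_V=0\}\in|DL|$ with $\gamma_V|_S=\gamma$. The same works in $V'$ with the same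 $\gamma$.

**Step 2. The covers.** Let
$$\pi:\hat V=\{w^2=\gamma_V\}\subset\mathrm{Tot}(eL)\to V,\qquad \hat L=\pi^*L,\qquad \hat S=\pi^{-1}(S)=\{w^2=\gamma\}\subset\mathrm{Tot}(K_S^{-e}).$$
$\hat V$ is smooth because $\mathcal B$ is, and $\hat S$ is smooth because $B$ is. $\hat L$ is ample since $\pi$ is finite. The scheme $\hat S$ is smooth, so it is the reduced zero divisor of $\hat s=\pi^*s$. Define $\hat V',\hat L'$ likewise. The description of $\hat S$ involves only $S$, $K_S$ and $\gamma$: so the *same* surface $\hat S$ lies in $\hat V$ and in $\hat V'$, with normal bundles $\hat L|_{\hat S}\cong\hat L'|_{\hat S}\cong M$, where now $M$ is the pullback of $K_S^{-1}$ to $\hat S$. From $K_{\hat V}=\pi^*(K_V+eL)$ and adjunction,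
$$K_{\hat V}=\hat L^{\,e-2},\qquad K_{\hat V'}=\hat L'^{\,e-2},\qquad K_{\hat S}=M^{e-1}.\tag{1}$$

Put $\mathbf P_e=\hat V\setminus\hat S$ and $\mathbf Q_e=\hat V'\setminus\hat S$. They are affine, and $\hat s^{\,e-2}$ trivializes the canonical bundle, so $c_1=0$. Let $N_e\to\hat S$ be the circle bundle of $M$.

## 7. Homology of the blocks

**Step 1. Simple connectivity of $\hat V$ and $\hat S$.** This is needed to control all fundamental groups. By Fact 2 for $\mathcal B\subset V$, $\mathcal B$ is connected and simply connected. The ramification divisor $R=\{w=0\}\cong\mathcal B$ is smooth and ample in $\hat V$, as $R\in|e\hat L|$. By Fact 2, $\hat V$ is connected and $\pi_1(\hat V)=\pi_1(R)=1$. Fact 2 for $\hat S\subset\hat V$ shows that $\hat S$ is connected and simply connected. The same holds for $V'$.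

**Lemma 4.** $\pi_*:H_2(\hat V)\to H_2(V)$ is an isomorphism, and likewise for $V'$.

**Step 2. Proof of Lemma 4.** The point is that three-dimensional discs with boundary on the branch locus lift to the double cover. By Fact 2, $H_2(\mathcal B)\to H_2(V)$ and $H_2(R)\to H_2(\hat V)$ are onto. Since $\pi|_R:R\cong\mathcal B$, $\pi_*$ is onto.

Let $\pi_*x=0$, and let $x$ be the image of $y\in H_2(R)=H_2(\mathcal B)$. Then $y\in\partial H_3(V,\mathcal B)$. By Fact 2, $V$ is a tubular neighbourhood $T$ of $\mathcal B$ with handles of index $\ge3$, which we arrange in order of increasing index. There are no relative 2-chains, so every relative 3-chain is a cycle and $H_3(V,\mathcal B)=H_3(V,T)$ is generated by the cores of the 3-handles. Extend each core radially through $T$ down to $\mathcal B$. This gives maps $\delta:(D^3,S^2)\to(V,\mathcal B)$ sending the interior into $V\setminus\mathcal B$. Trivialize $\delta^*L$. Then $\gamma_V\circ\delta$ becomes a function that vanishes on $S^2$ and is nonzero on the interior. The interior is simply connected, so the function has a continuous square root there, and this extends by $0$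 to $S^2$. It defines a lift $(D^3,S^2)\to(\hat V,R)$ of $\delta$ with the same boundary in $R\cong\mathcal B$. Hence $y$ bounds in $\hat V$, and $x=0$. $\square$

**Step 3. $N_e$ is simply connected.** This matters for the handle argument below and for the uniqueness of gradings. By Fact 2, $H_2(\hat S)\to H_2(\hat V)$ is onto. Since $\langle c_1(\hat L),x\rangle=\langle c_1(L),\pi_*x\rangle$ and $c_1(L)=(1,1,1)$, Lemma 4 shows that $c_1(M):\pi_2(\hat S)=H_2(\hat S)\to\mathbb Z$ is onto. This is the boundary map $\pi_2(\hat S)\to\pi_1(S^1)$ of the circle bundle, and $\pi_1(\hat S)=1$; so $\pi_1(N_e)=1$.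

**Step 4. Homology.** Let $P_e\subset\mathbf P_e$ and $Q_e\subset\mathbf Q_e$ be large closed sublevel domains of the psh exhaustions of Section 8. They have boundary diffeomorphic to $N_e$ and the homotopy type of $\mathbf P_e,\mathbf Q_e$. By Fact 1 they have handles of index $\le3$; dually they are built from $\partial\times I$ by handles of index $\ge3$. So $\pi_1(P_e)=\pi_1(N_e)=1$, and likewise for $Q_e$. Also $H_3$ is free and $H_j=0$ for $j>3$.

By the Thom isomorphism $H_j(\hat V,\mathbf P_e)\cong H_{j-2}(\hat S)$. So $H_3(\hat V,\mathbf P_e)=H_1(\hat S)=0$ and $H_2(\hat V,\mathbf P_e)=\mathbb Z$, and the map $H_2(\hat V)\to\mathbb Z$ is intersection with $\hat S$, i.e. $c_1(\hat L)$. Hence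
$$H_2(P_e)=\ker\big((1,1,1):\mathbb Z^3\to\mathbb Z\big)\cong\mathbb Z^2,\qquad H_2(Q_e)=\ker\big((1,1):\mathbb Z^2\to\mathbb Z\big)\cong\mathbb Z.\tag{2}$$
The same sequence with $(V,S)$ in place of $(\hat V,\hat S)$ gives the values of $b_2$ used in Section 4.

**Step 5. Third Betti numbers.** We use Euler characteristics. In both cases
$$\chi(\mathcal B)=c_2\cdot DL-c_1\cdot(DL)^2+(DL)^3=12D-12D^2+6D^3,\qquad \chi(B)=-B\cdot(B+K_S)=-6D(D-1).$$
So
$$\chi(P_e)=\chi(\hat V)-\chi(\hat S)=\big(16-\chi(\mathcal B)\big)-\big(12-\chi(B)\big)=4-6D+6D^2-6D^3,$$
and $\chi(Q_e)=\chi(P_e)-4$, because $2\chi(V')=12$ replaces $2\chi(V)=16$. From $\chi=1+b_2-b_3$,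
$$b_3(P_e)=6D^3-6D^2+6D-1\quad(D=2e),\qquad b_3(Q_e)=b_3(P_e)+3 .\tag{3}$$
As a function of $D$ the derivative $18D^2-12D+6$ is positive, so $b_3(P_e)$ is strictly increasing in $e$. For example, $b_3(P_3)=1115$ and $b_3(P_4)=2735$.

## 8. The contact boundary is read off from $(\hat S,M)$

We show that $P_e$ and $Q_e$ have the same contact boundary. The device is the real oriented blow-up along $\hat S$: replace $\hat S$ by the set of its normal rays. In local coordinates this means passing from $z=re^{i\theta}$ to $(r,\theta)$ with $r\ge0$. For instance, on $\mathbb C$ the form $d^c(-\log|z|^2)=-2\,d\theta$ is singular at $0$ but smooth on the blow-up $[0,\infty)\times S^1$.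

**Step 1. The Liouville form extends.** Choose a metric $h$ of positive curvature on $\hat L$ and put $\rho=-\log|\hat s|_h^2$. Locally $\hat s=z\ell$, with $\ell$ a holomorphic frame, $|\ell|_h^2=e^{-\varphi}$, and $z$ part of a coordinate system since $\hat S$ is reduced and smooth. So $\rho=-\log|z|^2+\varphi$ is a strictly psh exhaustion of $\mathbf P_e$, and
$$\lambda=d^c\rho=-2\,d\theta+d^c\varphi,\qquad\theta=\arg z .\tag{4}$$
This extends smoothly to the blow-up, whose boundary is the bundle of normal rays, identified with the unit circle bundle $N_e$ of $M$ by $d\hat s$, $\partial_z\mapsto\ell$. On that boundary $dx$ and $dy$ restrict to $0$ $(z=x+iy)$, so $\lambda$ restricts to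
$$\alpha(h)=-2\,d\theta+d^c(\varphi|_{\hat S}).$$
Its differential is the pullback of the Kähler form $dd^c\varphi|_{\hat S}$, so $\alpha(h)$ is a contact form.

**Step 2. Levels near infinity.** We compare $\partial P_e$ with the ideal boundary. The function $|\hat s|_h=re^{-\varphi/2}$ is a smooth boundary-defining function on the blow-up. So for small $\varepsilon\ge0$ the levels $\{|\hat s|_h=\varepsilon\}$ are regular and form a smooth family, and for $\varepsilon\in[0,\varepsilon_0]$ the restriction of $\lambda$ is a contact form, by openness of the condition. By Gray, the boundary of $P_e=\{\rho\le C\}$, $C\gg0$, is contactomorphic to $(N_e,\ker\alpha(h))$, coorientations preserved.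

**Step 3. Independence of $h$ and of the threefold.** Two positively curved metrics on $M$, with local weights $\varphi_0,\varphi_1$, are joined by the path with weights $(1-t)\varphi_0+t\varphi_1$, again positively curved. By Gray, $\ker\alpha(h)$ depends up to isotopy only on $(\hat S,M)$. The same argument applies to $Q_e$ with the same pair $(\hat S,M)$. Fix one form $\alpha_e=\alpha(h_e)$ on $N_e$. Then
$$\partial P_e\cong(N_e,\ker\alpha_e)\cong\partial Q_e ,$$
preserving coorientations.

Example: $\mathbb C^3=\mathbb P^3\setminus\mathbb P^2$ with $\hat s=Z_0$ and the Fubini–Study metric on $\mathcal O(1)$. Here $\rho=\log(1+|z|^2)$ and $N=S^5$ is the circle bundle of $\mathcal O(1)$ over $\mathbb P^2$.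

## 9. Prescribing the boundary contact form

Section 8 identifies contact structures; we need contact forms. On a fixed complex manifold one may rescale the form by changing the psh function.

**Lemma 5.** Let $(X,J,\rho)$ be a compact Stein manifold and $v>0$ a smooth function on $\partial X$. There is a strictly psh $\rho'$ on $(X,J)$ with regular maximal level $\partial X$ and $d^c\rho'|_{\partial X}=v\,d^c\rho|_{\partial X}$. Moreover $s\mapsto d^c((1-s)\rho+s\rho')$ is a homotopy of Liouville domain structures on $X$.

**Step 1. A psh function near the boundary.** We first ignore the interior. Let $\rho=C$ on $\partial X$. Extend $v$ to $X$ with $v\ge m>0$ near $\partial X$, and set $\psi=v(\rho-C)+K(\rho-C)^2$, $K>0$. At points of $\partial X$ we have $d\psi=v\,d\rho$, so $d^c\psi=v\,d^c\rho$. On $X$,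
$$dd^c\psi=v\,dd^c\rho+dv\wedge d^c\rho+d\rho\wedge d^cv+2K\,d\rho\wedge d^c\rho+(\rho-C)\big(dd^cv+2K\,dd^c\rho\big),\tag{5}$$
and the last term vanishes along $\partial X$. Since $d^c\rho(Ju)=d\rho(u)$ and $d^c\rho(u)=-d\rho(Ju)$,
$$d\rho\wedge d^c\rho(u,Ju)=d\rho(u)^2+d\rho(Ju)^2 .$$
The two mixed terms together give $2\big(dv(u)d\rho(u)+dv(Ju)d\rho(Ju)\big)$, bounded by $b|u|\,(|d\rho(u)|+|d\rho(Ju)|)$, and $v\,dd^c\rho(u,Ju)\ge a|u|^2$ near $\partial X$, with $a,b>0$ independent of $K$. With $A=\sqrt{d\rho(u)^2+d\rho(Ju)^2}$, at points of $\partial X$
$$dd^c\psi(u,Ju)\ \ge\ a|u|^2-\sqrt2\,b\,|u|A+2KA^2,$$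
which is positive for $u\ne0$ as soon as $K>b^2/(4a)$. Fix such a $K$. By compactness $\psi$ is strictly psh on $\{\rho\ge C-\tau\}$ for some $\tau>0$. We may also take $v\ge m$ there and $\tau\le m/(4K)$.

**Step 2. Gluing.** Now we continue $\psi$ into $X$. Let $t=C-\rho$. For $0\le t\le\tau$ we have $\psi=-t(v-Kt)\le-\frac34mt$. Put $\chi=-\frac m4t-\frac{m\tau}4$, strictly psh on $X$. At $t=\tau$, $\chi=-\frac{m\tau}2\ge\psi+\frac{m\tau}4$; at $t=0$, $\psi=0=\chi+\frac{m\tau}4$. Choose $0<\eta<m\tau/8$ and a smooth even convex function $\vartheta$ on $\mathbb R$ with $\vartheta(x)=|x|$ for $|x|\ge\eta$, and let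
$$\rho'=\tfrac12\big(\psi+\chi+\vartheta(\psi-\chi)\big),$$
the regularized maximum. It equals $\max(\psi,\chi)$ where $|\psi-\chi|\ge\eta$. So it equals $\psi$ near $\partial X$ and $\chi$ near $t=\tau$; extend it by $\chi$ to the rest of $X$. Since $|\vartheta'|\le1$ and $\vartheta''\ge0$, $dd^c\rho'$ is a convex combination of $dd^c\psi$ and $dd^c\chi$ plus the term $\frac12\vartheta''\,d(\psi-\chi)\wedge d^c(\psi-\chi)$, which is nonnegative on $(u,Ju)$. So $\rho'$ is strictly psh.

**Step 3. The maximal level.** We check that $\partial X$ is the regular maximal level of $\rho'$. Where $|\psi-\chi|<\eta$ we have $\vartheta\le\eta$ and $\psi<\chi+\eta$, so $\rho'\le\chi+\eta<0$, because $\chi\le-\frac{m\tau}4$. Elsewhere $\rho'$ is $\psi$ or $\chi$, both negative off $\partial X$. On $\partial X$, $\rho'=0$ and $d\rho'=v\,d\rho\ne0$. Convex combinations of $\rho-C$ and $\rho'$ are strictly psh with regular maximal level $\partial X$, so by Section 2 they define Liouville domain structures; this is the last claim. $\square$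

Apply Lemma 5 to $P_e$ and $Q_e$: if $\phi:N_e\to\partial P_e$ is a coorientation-preserving contactomorphism with $\phi^*\lambda=u\,\alpha_e$, take $v=u^{-1}\circ\phi^{-1}$. From now on the boundary contact forms of $P_e$ and of $Q_e$ are both strictly identified with $\alpha_e$.

## 10. The two boundary connected sums

Fix $3\le e<e'$, for example $e=3$, $e'=4$.

**Step 1. Attaching 1-handles.** We form the sums so that their boundaries agree. Make the psh functions Morse by perturbations supported in the interior, and shift them by constants so that all boundary values agree. Flowing inwards along the Liouville fields identifies collars of both $\partial P_e$ and $\partial Q_e$ with $((-\varepsilon,0]\times N_e,\ e^t\alpha_e)$, and similarly for $e'$. Attach a Weinstein 1-handle to $P_e\sqcup Q_{e'}$ at points corresponding to $x\in N_e$, $y\in N_{e'}$, and one to $Q_e\sqcup P_{e'}$ at the points corresponding to the same $x,y$, with the same attaching data. We get Weinstein domains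
$$W_1=P_e\natural Q_{e'},\qquad W_2=Q_e\natural P_{e'} .$$
The construction of the new boundary takes place in the collars, which are the same in both cases. So $\partial W_1$ and $\partial W_2$ are contactomorphic, coorientations preserved.

**Step 2. Back to Stein.** We need honest Stein structures. By Theorem 1.1 of Cieliebak–Eliashberg, *From Stein to Weinstein and Back*, applied to the completions, each Weinstein structure is homotopic, with fixed Morse function $\phi$, to the Weinstein structure of a Stein structure $(J,\phi)$. Restricting to the sublevel set of $\phi$ that is the domain, we get compact Stein threefolds $(X_i,J_i,\rho_i)$ that are Weinstein homotopic to $W_i$. During the homotopy the Liouville fields stay transverse to the fixed level set, so by Gray the contact structure on $\partial X_i$ is isotopic to that of $\partial W_i$.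

**Step 3. Item 2.** We now match contact forms. There is a coorientation-preserving contactomorphism $g:\partial X_1\to\partial X_2$, so $g^*\lambda_2=v\lambda_1$ with $v>0$. Replacing $\rho_1$ by the function of Lemma 5 we obtain $g^*(\lambda_2|_{\partial X_2})=\lambda_1|_{\partial X_1}$. This proves item 2. All Liouville structures that occur are Liouville homotopic to $W_i$.

**Step 4. Topology of $X_i$.** We record what the diffeomorphism needs. $X_i$ and $\partial X_i\cong N_e\#N_{e'}$ are connected and simply connected, and $X_i$ has handles of index $\le3$. $H^2(X_i)$ is the direct sum of the $H^2$ of the two pieces. On each piece $J_i$ is homotopic to the original structure, because the Weinstein homotopy gives a path of symplectic forms and compatible almost complex structures form a contractible space. So $c_1(X_i)=0$ and $w_2(X_i)=0$. By (2), $H_2(X_i)\cong\mathbb Z^3$, and by (3)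
$$b_3(X_1)=b_3(P_e)+b_3(P_{e'})+3=b_3(X_2).$$

## 11. A classification of six-dimensional handlebodies, and item 1

**Lemma 6.** Let $X,X'$ be compact oriented simply connected 6-manifolds with connected simply connected boundary, admitting handle decompositions with indices $\le3$, with $H_2$ free and $w_2=0$. If $b_2(X)=b_2(X')$, $b_3(X)=b_3(X')$ and $H_2(\partial X)\cong H_2(\partial X')$, then $X,X'$ are orientation-preservingly diffeomorphic.

Write $p=b_2$, $q=b_3$, and let $\Lambda$ be the intersection form on the free group $H_3(X)$. It is skew, hence alternating.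

**Step 1. The boundary determines $\Lambda$.** Since $H_2$ is free, $H_3(X,\partial X)\cong H^3(X)=\mathrm{Hom}(H_3(X),\mathbb Z)$, and $H_2(X,\partial X)\cong H^4(X)=0$. So
$$H_3(X)\xrightarrow{\ \Lambda\ }H_3(X)^*\to H_2(\partial X)\to H_2(X)\to0\tag{6}$$
is exact, and $H_2(\partial X)\cong\mathrm{coker}\,\Lambda\oplus\mathbb Z^p$. Over $\mathbb Z$,
$$\Lambda\cong\bigoplus_{i=1}^r\begin{pmatrix}0&d_i\\-d_i&0\end{pmatrix}\oplus0^{\,q-2r},\quad d_1|\cdots|d_r,\qquad \mathrm{coker}\,\Lambda=\bigoplus_{i=1}^r(\mathbb Z/d_i)^2\oplus\mathbb Z^{q-2r}.$$
The rank of $H_2(\partial X)$ is $p+q-2r$, which gives $r$. Its torsion gives the $d_i>1$, and the remaining $d_i$ are $1$. So $H_2(\partial X),p,q$ determine $\Lambda$ up to isomorphism.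

**Step 2. A minimal handle decomposition.** We reduce $X$ to a link of 2-spheres. Apply Smale (*On the structure of manifolds*, Amer. J. Math. 1962) to the simply connected cobordism $X\setminus\mathrm{int}\,D^6$ from $S^5$ to $\partial X$: its relative homology is $\mathbb Z^p$ in degree 2 and $\mathbb Z^q$ in degree 3, so $X$ has a decomposition with one 0-handle, $p$ 2-handles and $q$ 3-handles. Links of circles in $S^5$ are trivial, and the framings, in $\pi_1SO(4)=\mathbb Z/2$, are determined by $w_2=0$. So the 2-handlebody is $X^{(2)}=\natural_pS^2\times D^4$ with boundary $\mathsf M=\#_pS^2\times S^3$.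

The 3-handles are attached along disjoint framed spheres $\Sigma_1,\dots,\Sigma_q\subset\mathsf M$. We have $H_2(\mathsf M)\cong H_2(X^{(2)})=\mathbb Z^p$, and $H_2(X)=\mathbb Z^p/\langle[\Sigma_i]\rangle$ is free of rank $p$. So $\langle[\Sigma_i]\rangle$ has rank $0$ in a torsion-free group: all $[\Sigma_i]=0$.

**Step 3. $\Lambda$ is the linking matrix.** Choose 3-chains $c_i\subset\mathsf M$ with $\partial c_i=\Sigma_i$. As $H_3(X^{(2)})=0$ and all $[\Sigma_i]$ vanish, $H_3(X)\cong H_3(X,X^{(2)})$ has the basis $\zeta_i$ given by the cores of the 3-handles capped by $c_i$. The number $\mathrm{lk}(\Sigma_i,\Sigma_j)=c_i\cdot\Sigma_j$ does not depend on $c_i$, because changing $c_i$ by a cycle changes it by an intersection number with the null-homologous $\Sigma_j$. For $i\neq j$ push $c_i$ to a shallow depth inside $X^{(2)}$ and $c_j$ to a larger depth, joining them to the cores by cylinders over $\Sigma_i,\Sigma_j$. The only intersections are those of $c_i$ with the cylinder over $\Sigma_j$. So $\Lambda(\zeta_i,\zeta_j)=\pm\mathrm{lk}(\Sigma_i,\Sigma_j)$, with a universal sign. Sliding the $i$-th handle over the $j$-th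 replaces $\zeta_i$ by $\zeta_i\pm\zeta_j$, and reversing a handle changes the sign of $\zeta_i$. These generate all changes of basis of $H_3(X)$. By Step 1 we may therefore assume that $X$ and $X'$ have equal linking matrices.

**Step 4. The framed link is determined.** We move the spheres $\Sigma_i'$ of $X'$ to the $\Sigma_i$ one at a time. Suppose $\Sigma_j=\Sigma_j'$, with framings, for $j<i$. Then $\mathsf M_i=\mathsf M\setminus\bigcup_{j<i}\nu(\Sigma_j)$ is simply connected, as codimension-3 submanifolds were removed. We have $H_k(\mathsf M,\mathsf M_i)\cong H_{k-3}(\bigsqcup_{j<i}\Sigma_j)$, and $H_3(\mathsf M)\to H_3(\mathsf M,\mathsf M_i)=\mathbb Z^{i-1}$ is intersection with the null-homologous $\Sigma_j$, hence zero. So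
$$0\to\mathbb Z^{i-1}\to H_2(\mathsf M_i)\to H_2(\mathsf M)\to0\tag{7}$$
is exact. The classes $[\Sigma_i],[\Sigma_i']$ in $H_2(\mathsf M_i)$ map to $0$ in $H_2(\mathsf M)$. So they lie in $\mathbb Z^{i-1}$, with coordinates the linking numbers $c_i\cdot\Sigma_j$ (and likewise for $\Sigma_i'$), and they are equal. By Hurewicz $\Sigma_i,\Sigma_i'$ are homotopic in $\mathsf M_i$.

Haefliger's theorem (*Plongements différentiables de variétés dans variétés*, 1961) says that homotopic embeddings of a closed $V^n$ in $M^m$ are isotopic if $2m>3(n+1)$ and the map is $(2n-m+2)$-connected. Here $n=2$, $m=5$: $10>9$, and $S^2\to\mathsf M_i$ is $1$-connected. So the spheres are isotopic in the interior of $\mathsf M_i$, hence ambiently isotopic there, without moving the earlier spheres. Their framings agree because $\pi_2(SO(3))=0$, the orientation of a framing being fixed by those of $\mathsf M$ and of the sphere. By induction the handlebodies are diffeomorphic, preserving orientation. $\square$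

**Step 5. The diffeomorphism $f$.** By Step 4 of Section 10 and $\partial X_1\cong\partial X_2$, Lemma 6 applies. It gives an orientation-preserving diffeomorphism $f:X_1\to X_2$, and $f^*c_1=c_1=0$.

**Step 6. Almost complex structures.** It remains to compare $f^*J_2$ with $J_1$. Almost complex structures compatible with the orientation are sections of a bundle with fibre $SO(6)/U(3)=\mathbb{CP}^3$, with $\pi_2=\mathbb Z$ and $\pi_1=\pi_3=\dots=\pi_6=0$. So the only obstruction to a homotopy is a class $\delta\in H^2(X_1;\mathbb Z)$. In the sequence
$$0=\pi_2(SO(6))\to\pi_2(SO(6)/U(3))\to\pi_1(U(3))=\mathbb Z\to\pi_1(SO(6))=\mathbb Z/2\to\pi_1(SO(6)/U(3))=0$$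
the second map is multiplication by $\pm2$. As $c_1$ is measured by $\pi_1(U(3))$, we get $\pm2\delta=c_1(f^*J_2)-c_1(J_1)=0$. Since $H^2(X_1)$ is torsion-free, $\delta=0$ and $f^*J_2\simeq J_1$. This proves item 1.

## 12. Symplectic cohomology and homotopies of Liouville domains

A Liouville domain $(X,\lambda)$ with $\alpha=\lambda|_{\partial X}$ has the completion $\hat X=X\cup[0,\infty)\times\partial X$, with $\hat\lambda=e^t\alpha$ on the end. A Liouville isomorphism of completions is a diffeomorphism $\Psi$ with $\Psi^*\hat\lambda_1=\hat\lambda_0+d(\text{compactly supported function})$.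

**Lemma 7.** Let $\lambda_s$, $s\in[0,1]$, be a homotopy of Liouville domain structures on $X$. Then there is a Liouville isomorphism from $(\hat X_0,\hat\lambda_0)$ to $(\hat X_1,\hat\lambda_1)$.

**Step 1. Standardize near infinity.** We make the forms independent of $s$ outside a compact set. Let $\alpha_s=\lambda_s|_{\partial X}$. By Gray there are diffeomorphisms $\varphi_s$ of $\partial X$ with $\varphi_s^*\alpha_s=f_s\alpha_0$, $\varphi_0=\mathrm{id}$. For $t$ large, $(t,y)\mapsto(t-\log f_s(y),\varphi_s(y))$ pulls $e^t\alpha_s$ back to $e^t\alpha_0$. The $\hat X_s$ form a smooth bundle over $[0,1]$. Take the lift of $\partial_s$ that generates these maps near infinity, and extend it to a lift of $\partial_s$ on the whole bundle. Its flow exists, because $\log f_s$ is bounded and so no trajectory escapes to infinity. After the resulting diffeomorphisms $\hat X_0\to\hat X_s$, all $\hat\lambda_s$ live on $\hat X_0$ and agree outside a compact set.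

**Step 2. Moser.** Now we move the forms onto each other. Let $\iota_{v_s}d\hat\lambda_s=-\partial_s\hat\lambda_s$. Then $v_s$ has compact support, and its flow $\psi_s$ satisfies
$$\tfrac{d}{ds}\psi_s^*\hat\lambda_s=\psi_s^*\big(d(\hat\lambda_s(v_s))+\iota_{v_s}d\hat\lambda_s+\partial_s\hat\lambda_s\big)=d\big(\psi_s^*(\hat\lambda_s(v_s))\big).$$
Integrate over $[0,1]$. $\square$

Let $k=\mathbb F_2$. Recall the shape of symplectic cohomology. One takes Hamiltonians that are $C^2$-small and Morse on $X$ and linear at infinity, with slope not a period of a closed Reeb orbit. The complex is generated over $k$ by 1-periodic orbits (after a small nondegenerate perturbation), and $SH^*(X)=SH^*(X;k)$ is the limit over the slopes. The constant orbits give $H^*(X;k)$, and the nonconstant ones give $SH_+^*$. For a simply connected six-dimensional $X$ with $c_1(X)=0$, the trivialization of the canonical bundle is unique up to homotopy; so $SH^*(X)$ is canonically $\mathbb Z$-graded by $3-\mathrm{CZ}$, where $\mathrm{CZ}$ is the Conley–Zehnder index, and isomorphisms of completions preserve this grading. We use three facts.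

**(F1)** $SH^*(X)$ is a graded-commutative unital ring with a unital graded ring map $c^*:H^*(X;k)\to SH^*(X)$. Both are invariant under Liouville isomorphisms, compatibly with pullback on $H^*$ (Seidel, *A biased view of symplectic cohomology*; Ritter, *TQFT structure on symplectic cohomology*, J. Topol. 2013).

**(F2)** There is an exact sequence $SH_+^{j-1}(X)\to H^j(X;k)\xrightarrow{c^*}SH^j(X)\to SH_+^j(X)$, where $SH_+$ is computed from the nonconstant orbits.

**(F3)** If $X\natural X'$ is obtained from $X\sqcup X'$ by attaching a (subcritical) Weinstein 1-handle, the Viterbo restriction $SH^*(X\natural X')\to SH^*(X)\times SH^*(X')$ is an isomorphism (Cieliebak, *Handle attaching in symplectic homology and the chord conjecture*, JEMS 2002; McLean, *Lefschetz fibrations and symplectic homology*, G&T 2009; Cieliebak–Oancea, *Symplectic homology and the Eilenberg–Steenrod axioms*, AGT 2018). Viterbo restriction is a unital ring map commuting with $c^*$ and with restriction on $H^*$ (Ritter, loc. cit.).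

## 13. Degrees of the Reeb orbits of the blocks

**Lemma 8.** For $e\ge3$ and $X\in\{P_e,Q_e\}$: $SH_+^j(X)=0$ for $j\le3$. Hence $SH^0(X)=k\cdot1\ne0$, and $c^*:H^j(X;k)\to SH^j(X)$ is injective for $j\le3$.

**Step 1. Reeb orbits.** We list the orbits. The boundary form is $\alpha_e=-2\,d\theta+\cdots$ on $N_e$, with $d\alpha_e$ pulled back from $\hat S$. So the Reeb field is $\mathsf R=-\frac12\partial_\theta$. The closed Reeb orbits are the $m$-fold fibres, $m\ge1$, of period $4\pi m$, traversed *clockwise*, and the Reeb flow is periodic.

**Step 2. The trivialization.** The grading depends on how the canonical trivialization turns along a fibre. Write the end as $[1,\infty)\times N_e$ with form $r\alpha_e$, where $r=e^t$. Along it $T\hat X=\mathbb C\langle\partial_r,\mathsf R\rangle\oplus\xi$ with $\xi=\ker\alpha_e$. So a trivialization of $K_X|_{\partial X}$ is the same as one of $\Lambda^2_{\mathbb C}\xi^*$. As $N_e$ is simply connected, the latter is unique up to homotopy, so any nowhere zero section of $\Lambda^2_{\mathbb C}\xi^*$ will do.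

Let $\mathrm{pr}:N_e\to\hat S$ be the projection. Since $d\alpha_e$ is the pullback of a Kähler form, $\xi\cong\mathrm{pr}^*T\hat S$ as symplectic, hence complex, bundles. By (1),
$$\Lambda^2_{\mathbb C}\xi^*\cong\mathrm{pr}^*K_{\hat S}=\mathrm{pr}^*M^{e-1}.$$
Let $\tau$ be the tautological section of $\mathrm{pr}^*M$ over the unit circle bundle $N_e$, given in a local frame $\ell$ by $e^{i\theta}$ up to a positive factor. Then $\Theta=\tau^{e-1}$ is the required nowhere zero section. Let $\mathfrak f$ be the frame of $\xi$ along an $m$-fold fibre over $y$ that projects to a constant unitary frame of $T_y\hat S$. It is invariant under the Reeb flow, which covers the identity of $\hat S$. The argument of $\Theta(\mathfrak f)$ is $(e-1)\theta$ plus a constant, and $\theta$ runs clockwise $m$ times, so $\Theta(\mathfrak f)$ has winding number $-m(e-1)$.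

**Step 3. Index of the orbit families.** Take the Hamiltonian equal to $h(r)$ on the end, convex and then linear with slope $\notin4\pi\mathbb Z$. With $\iota_{X_H}\omega=-dH$ its Hamiltonian field there is $h'(r)\mathsf R$. The nonconstant 1-periodic orbits form families $N_m\cong N_e$ at $r=r_m$, where $h'(r_m)=4\pi m$ and $h''(r_m)>0$. In the frame $(\partial_r,\mathsf R,\mathfrak f)$ the linearized flow is
$$\begin{pmatrix}1&0\\th''&1\end{pmatrix}\oplus\mathrm{id}_{\mathbb R^4}.$$
Its Robbin–Salamon index is $\pm\frac12$, and its time-one map has a five-dimensional eigenvalue-1 space. Let $\mathfrak g$ be a unitary frame of $\xi$ along the orbit with $\Theta(\mathfrak g)>0$, and write $\mathfrak f=\mathfrak gA(t)$ with $A(t)\in U(2)$. Then $\det A$ has the winding number of $\Theta(\mathfrak f)$. In the frame $(\partial_r,\mathsf R,\mathfrak g)$, which belongs to the trivialization of $K_X$, the path is multiplied by the loop $A$, which adds twice the winding number to the index. So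
$$\mu_{RS}\le-2m(e-1)+\tfrac12 .$$

The sign can be tested on $\mathbb C^3=\mathbb P^3\setminus\mathbb P^2$. There $K_{\mathbb P^2}=M^{-3}$ with $M=\mathcal O(1)$, and the formula of Step 2, with exponent $-3$ in place of $e-1$, gives winding $+3m$. Directly: for $\omega=4\sum dx_j\wedge dy_j$ and $H=|z|^2$ the convention $\iota_{X_H}\omega=-dH$ gives the counterclockwise flow $e^{it/2}$. Along an $m$-fold Hopf orbit the radial vector and the two vectors of $\mathfrak f$ each rotate $m$ times in the standard frame of $\mathbb C^3$, so $dz_1\wedge dz_2\wedge dz_3$ winds $3m$ times on them.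

**Step 4. Degrees.** After a small nondegenerate perturbation the indices differ from $\mu_{RS}$ by at most $\frac12\cdot5$ (Robbin–Salamon). So $\mathrm{CZ}\le3-2m(e-1)$, and
$$3-\mathrm{CZ}\ \ge\ 2m(e-1)\ \ge\ 4 .$$
Thus all generators of $SH_+$, for all slopes, have degree $\ge4$, and $SH_+^j=0$ for $j\le3$. By (F2), $c^*:H^j\to SH^j$ is injective for $j\le3$, since $SH_+^{j-1}=0$; and $SH^0(X)\cong H^0(X;k)=k$. $\square$

This is where $e\ge3$ enters. For $e=2$ the bound is only $2m(e-1)\ge2$, and it leaves room for $SH_+^2\neq0$, so injectivity of $c^*$ on $H^3$ would not follow. For the pair $V\setminus S$, $V'\setminus S$ of Section 4 the exponent $e-1$ is replaced by $-1$. The winding number is $+m$, $\mu_{RS}=2m\pm\frac12$, and the degrees are only located between $-2m$ and $6-2m$.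

## 14. Idempotents tell $X_1$ from $X_2$

**Definition (the invariant $\mathcal M$).** Let $X$ be a simply connected six-dimensional Liouville domain with $c_1=0$ and $SH^0(X)\cong k^r$ as a ring. Let $\mathcal M(X)$ be the multiset, over the primitive idempotents $\epsilon\in SH^0(X)$, of the pairs
$$\big(\mathrm{rank}(\epsilon c^*:H^2(X;k)\to SH^2(X)),\ \mathrm{rank}(\epsilon c^*:H^3(X;k)\to SH^3(X))\big).$$

By (F1), $\mathcal M$ is invariant under Liouville isomorphism of completions. By Lemma 7 it is invariant under homotopies of Liouville domain structures.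

**Step 1. Computation of $\mathcal M(X_i)$.** By Section 10, $X_1$ is Liouville homotopic to $P_e\natural Q_{e'}$. By (F3) and Lemma 8, $SH^0(X_1)\cong k\times k$. Let $\epsilon_P=(1,0)$ be the idempotent of $P_e$. Multiplying by it projects $SH^j(X_1)\cong SH^j(P_e)\times SH^j(Q_{e'})$ to the first factor, so $\epsilon_Pc^*$ is the composite
$$H^j(X_1;k)\to H^j(P_e;k)\xrightarrow{c^*}SH^j(P_e).$$
The first map is onto for $j\ge1$ and the second is injective for $j\le3$. So for $j=2,3$ the rank is $\dim_kH^j(P_e;k)$, and this is $b_j(P_e)$ because $H_1=0$ and $H_2$ is free. The other pieces are treated in the same way, and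
$$\mathcal M(X_1)=\{(2,b_3(P_e)),(1,b_3(Q_{e'}))\},\qquad\mathcal M(X_2)=\{(2,b_3(P_{e'})),(1,b_3(Q_e))\}.\tag{8}$$
By (3), $b_3(P_e)\ne b_3(P_{e'})$ (for $e=3$, $e'=4$: $1115\ne2735$). So $\mathcal M(X_1)\neq\mathcal M(X_2)$, and the completions of $X_1,X_2$ are not Liouville isomorphic.

**Step 2. Item 3.** A symplectomorphism need not respect the Liouville forms, so we interpolate them. Let $\Phi:X_1\to X_2$ be a diffeomorphism with $\Phi^*d\lambda_2=d\lambda_1=:\omega$. Put $\lambda'=\Phi^*\lambda_2$ and $\lambda_s=(1-s)\lambda_1+s\lambda'$. Then $d\lambda_s=\omega$, and $\lambda_s\wedge\omega^2|_{\partial X_1}$ is affine in $s$. It is positive for $s=0$ and for $s=1$, since $\Phi$ preserves the symplectic orientations and hence the boundary orientations; so it is positive for all $s\in[0,1]$. Thus $\lambda_s$ is a homotopy of Liouville domain structures from $(X_1,\lambda_1)$ to $(X_1,\lambda')\cong(X_2,\lambda_2)$, and $\mathcal M(X_1)=\mathcal M(X_2)$, a contradiction. This proves item 3.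

**Step 3. Item 4.** We turn a Weinstein homotopy into a Liouville homotopy. The Liouville form of the Weinstein structure associated with $(X_i,J_i,\rho_i)$ is $d^c\rho_i^\sharp$, with $\rho_i^\sharp$ a small Morse perturbation of $\rho_i$. The path $d^c((1-s)\rho_i+s\rho_i^\sharp)$ is a homotopy of Liouville domain structures, because strict plurisubharmonicity and outward transversality of the Liouville field along $\partial X_i$ are open conditions. If $\Phi$ pulls back the Weinstein structure of $X_2$ to one Weinstein homotopic to that of $X_1$, the Liouville forms of that homotopy together with these paths connect $\lambda_1$ to $\Phi^*\lambda_2$ through Liouville domain structures on $X_1$. Again $\mathcal M(X_1)=\mathcal M(X_2)$, a contradiction. This proves item 4 and Theorem A. $\blacksquare$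

## 15. $N$ domains: moving one $P$ among the $Q$'s

**Step 1. Construction.** To get Theorem B we vary the position of the one block with $b_2=2$. Let $3\le e_1<\dots<e_N$ and, for $j=1,\dots,N$, let
$$X_j=P_{e_j}\ \natural\ \mathop{\natural}_{i\ne j}Q_{e_i},$$
with $N-1$ Weinstein 1-handles attached by the same data on $N_{e_1}\sqcup\dots\sqcup N_{e_N}$, so that the result is connected, and made Stein as in Section 10. For $N=2$ these are the domains of Theorem A. All boundaries are contactomorphic to one another. Apply Lemma 5 to $X_2,\dots,X_N$ with $\partial X_1$ as reference: then every $\lambda_j|_{\partial X_j}$ is strictly identified with $\lambda_1|_{\partial X_1}$, hence all are strictly identified with one another. This is item 2 for each pair.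

**Step 2. Diffeomorphisms.** We check the hypotheses of Lemma 6. Each $X_j$ is simply connected with connected simply connected boundary, has handles of index $\le3$, $c_1=0$, $w_2=0$, $H_2(X_j)\cong\mathbb Z^{N+1}$, and
$$b_3(X_j)=b_3(P_{e_j})+\sum_{i\ne j}\big(b_3(P_{e_i})+3\big)=\sum_ib_3(P_{e_i})+3(N-1),$$
independent of $j$. By Lemma 6 and Step 6 of Section 11 the $X_j$ are pairwise diffeomorphic by orientation-preserving diffeomorphisms that match the homotopy classes of the $J_j$. This is item 1.

**Step 3. Distinguishing them.** By (F3), applied repeatedly, and Lemma 8, $SH^0(X_j)\cong k^N$. As in Section 14, $\mathcal M(X_j)$ contains exactly one pair with first entry $2$, namely $(2,b_3(P_{e_j}))$. By (3) these pairs are distinct for distinct $j$, so the multisets $\mathcal M(X_j)$ are pairwise distinct, and items 3 and 4 hold for each pair of domains by Steps 2 and 3 of Section 14. $\blacksquare$
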